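\title{Circular arcs and the strong Kakeya property:\\ the semicircle is the threshold}

\begin{abstract}
A planar set has the strong Kakeya property if it can be moved continuously
between any two of its positions so that the area swept is arbitrarily small.
We show that a closed circular arc of angle $\alpha<2\pi$ has this property if
and only if $\alpha<\pi$. More generally, a compact subset of a circle has it
if and only if some diameter of the circle has neither endpoint in the set.
The obstruction is an injective, area-preserving map that sends a point left
behind by the moving circle to its antipode at the moment of first crossing.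
The positive result comes from moving the center along nested zigzags. We also
find, to first order in the displacement, the least area needed to move an arc
of angle at least $\pi$, and we list the closed connected sets with the strong
Kakeya property.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

We work in $\mathbb{R}^2$. A \emph{position} of a set $E\subset\mathbb{R}^2$ is
an image $\phi(E)$ under an orientation-preserving isometry $\phi$ of the
plane. A \emph{motion} of $E$ from the position $\phi_0(E)$ to the position
$\phi_1(E)$ is a continuous path $t\mapsto\phi_t$, $t\in[0,1]$, joining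
$\phi_0$ to $\phi_1$ in the group of orientation-preserving isometries with its
usual topology. The motion \emph{sweeps} the set $\bigcup_{t}\phi_t(E)$, and
the area swept is the Lebesgue outer measure of this set. The set $E$ can be
moved between two positions \emph{in arbitrarily small area} if for every
$\varepsilon>0$ some motion between them sweeps area less than $\varepsilon$.
We say that $E$ has the \emph{Kakeya property} if this is possible for some
pair of distinct positions, and the \emph{strong Kakeya property} if it is
possible for any two positions.

A \emph{non-complete circular arc} of angle $\alpha$ is a set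
$\{c+(r\cos\theta,r\sin\theta):0\le\theta\le\alpha\}$ with $c\in\mathbb{R}^2$,
$r>0$ and $0<\alpha<2\pi$. Such an arc has the Kakeya property for a trivial
reason: rotating it about its center sweeps a subset of a circle. In the same
way a segment slides along its line. The strong property asks for much more,
since the center of the arc, or the direction of the segment, has to change.

For segments this is possible. Davies proved that finitely many parallel
segments can be simultaneously fully rotated in arbitrarily small area, so a
finite union of parallel segments has the strong Kakeya property; two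
non-parallel segments do not have it. Chang and Cs\"ornyei showed that a
countable union of parallel segments that is bounded and has finite total
length can be rotated in arbitrarily small area. Among connected sets there
are few candidates: by a theorem of Cs\"ornyei, H\'era and Laczkovich, a closed
connected set with the Kakeya property is a subset of a line or of a circle.
H\'era and Laczkovich proved that short enough circular arcs have the strong
Kakeya property, and a stronger version is due to Chang and Cs\"ornyei. The
remaining question is stated as unknown by K\"ok\'enyesi~\cite{Kok}: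
\begin{quote}
\emph{Does every non-complete circular arc have the strong Kakeya property?}
\end{quote}

To see what one might expect, consider first the whole circle. Write
$|\cdot|$ for Lebesgue measure, $B(x,\rho)$ for the open disk, and put
\[
\lambda_r(d)=|B(p,r)\setminus B(q,r)|\qquad(|p-q|=d),
\]
the area of the crescent that a disk of radius $r$ uncovers when it is
displaced by $d$. It is positive for $d>0$; a formula is given in
Lemma~\ref{lem:lambda}.

\begin{example}\label{ex:circle}
Let a circle of radius $r$ move so that its center $c(t)$ goes from $p$ to $q$.
If $|x-p|<r<|x-q|$ or $|x-q|<r<|x-p|$, then $|x-c(t)|=r$ for some $t$, so $x$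
is swept. The swept area is therefore at least $2\lambda_r(|p-q|)$. Distinct
positions of a circle have distinct centers, so the whole circle does not even
have the Kakeya property.
\end{example}

This argument uses that the circle separates the plane, and it breaks down as
soon as the circle has a gap: a point can pass from the inside to the outside
through the gap. Since rotations about the center cost nothing, the gap can be
brought to any place at any moment. Together with the result for short arcs,
this suggests the answer yes. The answer is no, because the gap cannot be at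
both ends of a diameter at once.

\subsection{Results}

Let $C$ be a circle with center $o$ and radius $r$. For $E\subset C$ let
$E^*=2o-E$ be the antipodal set. The \emph{center} of the position $\phi(E)$ is
$\phi(o)$; if $E$ has at least three points, it is determined by the set
$\phi(E)$.

\begin{theorem}\label{thm:lower}
Let $E\subset C$ be compact with $E\cup E^*=C$. For every motion of $E$ whose
center moves from $p$ to $q$, $|p-q|=d$, the swept set $A$ satisfies
\[
|A|\ \ge\ |A\cap B(p,3r)|\ \ge\ \lambda_r(d).
\]
Hence two positions of $E$ can be joined in arbitrarily small area if and only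
if they have the same center, and $E$ does not have the strong Kakeya property.
\end{theorem}

\begin{theorem}\label{thm:construction}
Let $E\subset C$ be compact with $E\cup E^*\neq C$. Then $E$ has the strong
Kakeya property.
\end{theorem}

\begin{corollary}\label{cor:arcs}
A compact subset $E$ of a circle has the strong Kakeya property if and only if
some diameter of the circle has neither endpoint in $E$. A non-complete
circular arc of angle $\alpha$ has the strong Kakeya property if and only if
$\alpha<\pi$; in particular, a semicircle does not have it.
\end{corollary}

\begin{proof}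
A point of $C$ lies outside $E\cup E^*$ exactly when neither it nor its
antipode is in $E$, so the first statement combines
Theorems~\ref{thm:lower} and~\ref{thm:construction}. If $E$ is a closed arc of
angle $\alpha\ge\pi$, then $E$ contains a closed semicircle and $E\cup E^*=C$.
If $\alpha<\pi$, then $E\cup E^*$ has length $2\alpha r<2\pi r$.
\end{proof}

The lower bound of Theorem~\ref{thm:lower} is sharp to first order in $d$.

\begin{theorem}\label{thm:sharp}
Let $E\subsetneq C$ be compact with $E\cup E^*=C$, for example an arc of angle
$\alpha$ with $\pi\le\alpha<2\pi$. Let $m(d)$ be the infimum of the areas swept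
by motions joining two given positions whose centers are at distance $d$. Then
\[
\max\bigl\{\lambda_r(d),\ \pi r^2\lfloor d/6r\rfloor\bigr\}\ \le\ m(d)\ \le\ 2rd .
\]
Since $\lambda_r(d)=2rd-O(d^3)$ as $d\to0$, we have $m(d)/(2rd)\to1$, with the
same constant $2r$ for all such $E$.
\end{theorem}

\begin{corollary}\label{cor:connected}
A nonempty closed connected set $E\neq\mathbb{R}^2$ has the strong Kakeya
property if and only if it is a point, a line segment, or a circular arc of
angle less than $\pi$.
\end{corollary}

One symmetry is behind both main theorems. When the center of a unit circle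
moves with velocity $v$, the point of the circle in direction $u$ from the
center moves across the circle with normal speed $|v\cdot u|$, and this is the
same for $u$ and $-u$. In Section~\ref{sec:lower} the symmetry makes the
passage from a point to its antipode area-preserving, which proves
Theorem~\ref{thm:lower}. In Sections~\ref{sec:zigzag} and~\ref{sec:iteration}
we build paths of the center along which the whole circle is cheap to carry
except for two short antipodal arcs; a set $E$ that misses both ends of a
diameter can be turned to avoid these arcs, which proves
Theorem~\ref{thm:construction}. Sections~\ref{sec:sharp}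
and~\ref{sec:connected} contain the proofs of Theorem~\ref{thm:sharp} and
Corollary~\ref{cor:connected}. The results quoted above are used only for
Corollary~\ref{cor:connected}.

\section{Conventions and tools}\label{sec:tools}

\begin{lemma}\label{lem:lambda}
We have $\lambda_r(d)=\pi r^2$ for $d\ge2r$, and for $0\le d\le 2r$
\[
\lambda_r(d)=\int_0^d\sqrt{4r^2-s^2}\,ds
=2r^2\arcsin\frac{d}{2r}+\frac d2\sqrt{4r^2-d^2},
\qquad
2rd-\frac{d^3}{6r}\le\lambda_r(d)\le 2rd .
\]
\end{lemma}

\begin{proof}
For $d\ge2r$ the two disks are disjoint. Let $d\le2r$, $p=(0,0)$, $q=(d,0)$.
The horizontal line at height $h$, $|h|<r$, meets the disks in two intervals of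
length $2\sqrt{r^2-h^2}$ that differ by a shift of $d$, so it meets the
crescent in length $\min\{d,2\sqrt{r^2-h^2}\}$. Thus $\lambda_r(d)$ is the area
of $\{(h,s):0\le s\le d,\ s^2+4h^2<4r^2\}$, and integrating over $h$ first gives
the integral. The closed form vanishes at $d=0$ and has derivative
$\sqrt{4r^2-d^2}$. The bounds follow from
$2r-s^2/2r\le\sqrt{4r^2-s^2}\le2r$.
\end{proof}

A dilation by $1/r$ divides lengths by $r$ and areas by $r^2$, and
$\lambda_r(d)=r^2\lambda_1(d/r)$. All statements are compatible with this
scaling, so from now on $r=1$, $o=0$, $E\subset S^1$, $E^*=-E$, and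
$\lambda=\lambda_1$. We write
\[
e(\psi)=(\cos\psi,\sin\psi),\qquad n(\psi)=e(\psi+\pi/2)=e'(\psi),
\]
and $R_\theta$ for the rotation by $\theta$ about the origin. An
orientation-preserving isometry has the form $x\mapsto c+R_\theta x$, and a
motion has the form $\phi_t(x)=c(t)+R_{\theta(t)}x$ with $c$ and $\theta$
continuous; $c(t)$ is the center at time $t$. If $E$ is compact, the swept set
is the continuous image of $[0,1]\times E$, hence compact. While the center is
at rest, the swept set lies in a circle, so rotations about the center are
free.

For $U\subset S^1$ the symbol $|U|$ denotes arc length, and $du$ is the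
arc-length measure. The closed $\rho$-neighborhood of a set $F$ is $N_\rho(F)$,
with $N_\rho(\emptyset)=\emptyset$. Segments are oriented, and $v_\Gamma$ is the
vector from the initial to the terminal point of $\Gamma$. If the center
travels along $\Gamma$ and the moving set occupies the subset $U$ of the unit
circle around it, without rotating, then the swept set is
\[
\Gamma+U=\{c+u:\ c\in\Gamma,\ u\in U\}.
\]
We call the elements of $S^1$ \emph{directions}.

We use the area formula in the following form: if
$\Phi:\mathbb{R}^2\to\mathbb{R}^2$ is continuously differentiable and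
$Q\subset\mathbb{R}^2$ is a Borel set, then $\Phi(Q)$ is measurable,
$|\Phi(Q)|\le\int_Q|\det D\Phi|$, and equality holds if $\Phi$ is injective on
$Q$. It will be applied to the maps $(s,\psi)\mapsto b+sv\pm e(\psi)$ with
fixed $b,v\in\mathbb{R}^2$. Their partial derivatives are $v$ and
$\pm n(\psi)$, and
\begin{equation}\label{eq:jacobian}
|\det(v,\pm n(\psi))|=|v_1\cos\psi+v_2\sin\psi|=|v\cdot e(\psi)| .
\end{equation}

\begin{lemma}\label{lem:facts}
\begin{itemize}
\item[(a)] If $\Gamma$ is a segment and $U\subset S^1$ is Borel, then
$|\Gamma+U|\le\int_U|v_\Gamma\cdot u|\,du$.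
\item[(b)] If $F\subset\mathbb{R}^2$ is compact, then
$\bigcap_{\rho>0}N_\rho(F)=F$ and $|N_\rho(F)|\to|F|$ as $\rho\to0$.
\item[(c)] If $\Gamma'\subset N_\rho(\Gamma)$, then
$\Gamma'+U\subset N_\rho(\Gamma+U)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $b$ is the initial point of $\Gamma$, then $\Gamma+U$ is the image of
$[0,1]\times\{\psi\in[0,2\pi):e(\psi)\in U\}$ under
$(s,\psi)\mapsto b+sv_\Gamma+e(\psi)$; apply the area formula
and~\eqref{eq:jacobian}. (b) The intersection equals $F$ because $F$ is closed,
and the sets $N_\rho(F)$ are bounded and decrease with $\rho$. (c) If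
$c'\in\Gamma'$ and $c\in\Gamma$ with $|c'-c|\le\rho$, then
$|(c'+u)-(c+u)|\le\rho$.
\end{proof}

\section{The first-crossing antipodal map}\label{sec:lower}

Let $E\subset S^1$ be compact with $E\cup(-E)=S^1$, let the center move from
$p=c(0)$ to $q=c(1)$, and let $A$ be the swept set. Put
\[
X=\{x:\ |x-p|<1,\ |x-q|>1\},\qquad |X|=\lambda(d).
\]
Every $x\in X$ is crossed by the moving unit circle, but it may escape through
a gap of $E$. What the hypothesis gives is that at a moment when $x$ lies on
the circle, either $x$ or its antipode belongs to the moving copy of $E$. The
point $x$ may be crossed many times, and we select the first crossing: for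
$x\in X$ let
\[
t(x)=\min\{t\in[0,1]:\ |c(t)-x|\ge1\},\qquad Y(x)=2c(t(x))-x .
\]
The minimum exists because $|c(1)-x|>1$. Since $|c(0)-x|<1$, we have $t(x)>0$
and, by continuity, $|c(t(x))-x|=1$. So $x$ and $Y(x)$ are the ends of a
diameter of the unit circle around $c(t(x))$; see Figure~\ref{fig:Y}. As
$R_\theta E\cup(-R_\theta E)=S^1$ for every $\theta$, the set $\phi_{t(x)}(E)$
contains at least one of them:
\begin{equation}\label{eq:either}
x\in A\quad\text{or}\quad Y(x)\in A\qquad(x\in X).
\end{equation}
This is the only place where $E\cup(-E)=S^1$ is used. The map $Y$ depends on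
the path of the center alone.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\fill[gray!30] (0,0) circle (1);
\fill[white] (1.3,0) circle (1);
\draw[dashed] (0,0) circle (1);
\draw[dashed] (1.3,0) circle (1);
\draw[thick] (0,0)--(0.6,0.5)--(1.3,0);
\draw (0.45,0.375) circle (1);
\draw (-0.490,0.033)--(1.390,0.717);
\fill (0,0) circle (0.025) node[below]{$p$};
\fill (1.3,0) circle (0.025) node[below]{$q$};
\fill (0.45,0.375) circle (0.025) node[above left]{$c(t(x))$};
\fill (-0.490,0.033) circle (0.025) node[left]{$x$};
\fill (1.390,0.717) circle (0.025) node[right]{$Y(x)$};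
\node at (-0.45,-0.6) {$X$};
\end{tikzpicture}
\caption{The center of a unit circle moves from $p$ to $q$ along the thick
path. A point $x$ of the shaded crescent $X$ starts inside the circle and ends
outside. The solid circle is the position at the first moment when $x$ lies on
the circle, and $Y(x)$ is the antipode of $x$ at that moment.}
\label{fig:Y}
\end{figure}

\begin{example}\label{ex:straight}
Let $c(t)=(td,0)$. For $x=(x_1,x_2)\in X$ put $h=\sqrt{1-x_2^2}$; then
$-h<x_1<\min\{h,d-h\}$. The circle first reaches $x$ when its center is at
$(x_1+h,0)$, so
\[
Y(x_1,x_2)=\bigl(x_1+2\sqrt{1-x_2^2},\,-x_2\bigr).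
\]
This is a horizontal shear followed by a reflection, so it is injective and
preserves area, and $Y(x)$ lies outside $B(p,1)$ because $x_1+2h>h$. The left
half of the circle, translated along this path, sweeps all of $X$. The right
half sweeps $\{h\le x_1\le h+d\}$, which contains no point of $X$ and all of
$Y(X)$. A semicircle that is turned during the motion can trade points of $X$
for points of $Y(X)$, but by~\eqref{eq:either} it cannot lower the total.
\end{example}

The three properties seen in the example hold in general. The first two need
only continuity of $c$.

\begin{lemma}\label{lem:injective}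
The map $Y$ is injective, and $1<|Y(x)-p|<3$ for all $x\in X$. In particular
$Y(X)\cap X=\emptyset$ and $Y(X)\subset B(p,3)$.
\end{lemma}

\begin{proof}
Suppose $Y(x_1)=Y(x_2)=y$ with $x_1\ne x_2$. Put $t_i=t(x_i)$ and
$c_i=c(t_i)=(x_i+y)/2$. Then $c_1\ne c_2$, so $t_1\ne t_2$; say $t_1<t_2$. From
$|x_2-y|=2$ and $|c_1-y|=1$ we get $|c_1-x_2|\ge1$. Thus $x_2$ is already
outside the open unit disk around the center at time $t_1$, that is,
$t(x_2)\le t_1<t_2=t(x_2)$, which is absurd. This step is the reason for taking
the \emph{first} crossing. The bounds follow from $|Y(x)-x|=2$ and $|x-p|<1$.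
\end{proof}

For a merely continuous path there is no Jacobian to compute, so we prove area
preservation for polygonal paths and approximate afterwards.

\begin{lemma}\label{lem:area}
If $c$ is piecewise affine, then $Y(Z)$ is measurable and $|Y(Z)|=|Z|$ for
every Borel set $Z\subset X$.
\end{lemma}

\begin{proof}
Let $0=s_0<s_1<\dots<s_k=1$ be such that $c$ is affine with velocity $v_i$ on
$[s_{i-1},s_i]$, and let $I_i=(s_{i-1},s_i]$. The function $t(\cdot)$ is Borel,
because for each $s$ the set
$\{x\in X:t(x)>s\}=\{x\in X:\max_{\sigma\in[0,s]}|c(\sigma)-x|<1\}$ is open.
Since $t(x)>0$, the Borel sets $Z_i=\{x\in Z:t(x)\in I_i\}$ partition $Z$.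

We use the time of crossing and the direction of the diameter as coordinates
for both $x$ and $Y(x)$. For $(s,\psi)\in I_i\times[0,2\pi)$ let
$\Phi_\pm(s,\psi)=c(s)\pm e(\psi)$. These are restrictions of smooth maps of
the plane, and by~\eqref{eq:jacobian} both have absolute Jacobian
$|v_i\cdot e(\psi)|$. Consider the Borel set
\[
Q_i=\{(s,\psi)\in I_i\times[0,2\pi):\ \Phi_-(s,\psi)\in Z,\ \
t(\Phi_-(s,\psi))=s\}.
\]
The map $\Phi_-$ sends $Q_i$ bijectively onto $Z_i$: a point $x\in Z_i$ has
exactly one preimage in $Q_i$, given by $s=t(x)$ and $e(\psi)=c(s)-x$. On $Q_i$
we have $Y(\Phi_-(s,\psi))=2c(s)-\Phi_-(s,\psi)=\Phi_+(s,\psi)$, so by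
Lemma~\ref{lem:injective} the map $\Phi_+$ sends $Q_i$ bijectively onto
$Y(Z_i)$. The area formula gives
\[
|Z_i|=\int_{Q_i}|v_i\cdot e(\psi)|\,ds\,d\psi=|Y(Z_i)| .
\]
The sets $Y(Z_i)$ are disjoint because $Y$ is injective; sum over $i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Suppose first that $c$ is piecewise affine. The set $X\setminus A$ is open, and
$Y(X\setminus A)\subset A$ by~\eqref{eq:either}. By Lemma~\ref{lem:injective},
$A\cap X$ and $Y(X\setminus A)$ are disjoint subsets of $A\cap B(p,3)$. By
Lemma~\ref{lem:area},
\[
|A\cap B(p,3)|\ge|A\cap X|+|Y(X\setminus A)|=|A\cap X|+|X\setminus A|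
=\lambda(d).
\]

Now let $c$ be continuous and $\rho>0$. Choose a partition of $[0,1]$ such that
any two values of $c$ on one interval differ by at most $\rho$, and let
$\tilde c$ be the piecewise affine path that agrees with $c$ at the partition
points. Then $\tilde c$ joins $p$ to $q$ and $|\tilde c-c|\le\rho$, so the
motion $\tilde c(t)+R_{\theta(t)}x$ sweeps a subset of $N_\rho(A)$. By the
first case, $|N_\rho(A)\cap B(p,3)|\ge\lambda(d)$. Here compactness of $E$
enters: $A$ is compact, so by Lemma~\ref{lem:facts}(b) the sets
$N_\rho(A)\cap B(p,3)$ decrease to $A\cap B(p,3)$ as $\rho\to0$, and the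
inequality passes to the limit.

If two positions have distinct centers, the bound $\lambda(d)$ is positive and
holds for all motions between them; if the centers coincide, a rotation sweeps
area $0$. A translate of $E$ by a nonzero vector has a different center, so
$E$ does not have the strong Kakeya property.
\end{proof}

\section{One round of nested zigzags}\label{sec:zigzag}

We turn to the construction. The center will follow a polygonal path, the set
$E$ keeps its orientation along each segment, and it is rotated, for free, at
the vertices. Along a single segment $\Gamma$, Lemma~\ref{lem:facts}(a) shows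
that directions nearly perpendicular to $\Gamma$ are cheap to carry, and it
shows nothing more. The gain comes from parts (b) and~(c): if $\Gamma+U$ has
small area, then so does $\Gamma'+U$ for \emph{every} path $\Gamma'$ that stays
close enough to $\Gamma$, whatever its directions and its length.

\begin{example}\label{ex:staircase}
Let $\Gamma$ be the segment from $(0,0)$ to $(1,0)$. For small $\beta>0$ let
$U_0$ be the union of the two arcs of half-length $\beta$ centered at
$\pm(0,1)$, and $U_1$ the same for $\pm(1,0)$. By Lemma~\ref{lem:facts}(a),
$|\Gamma+U_0|\le 2\int_{-\beta}^{\beta}|\sin y|\,dy=4(1-\cos\beta)$. Replace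
$\Gamma$ by a sawtooth of $n$ teeth, each made of the step $(0,1/n)$ followed
by the step $(1/n,-1/n)$. The vertical steps $V_1,\dots,V_n$ have total length
$1$, so $|\bigcup_i(V_i+U_1)|\le4(1-\cos\beta)$, again by (a). For $U_0$,
part (a) would only give $4\sin\beta$; but
$\bigcup_i(V_i+U_0)\subset N_{1/n}(\Gamma+U_0)$, whose area tends to
$|\Gamma+U_0|$. So for large $n$ the vertical steps carry both $U_0$ and $U_1$
at a total cost of at most about $8(1-\cos\beta)\le4\beta^2$. The directions in
$U_0$ have been paid for at the coarse scale and those in $U_1$ at the fine
scale.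
\end{example}

A direction that has been paid for on a segment stays paid for on everything
that later replaces the segment; we call it \emph{dead} there. The example
suggests nesting $J$ sawtooth refinements whose steps turn slowly from a vector
$z$ to a vector $w$. Each level kills arcs of length of order $1/J$ at a cost
of order $1/J^2$, so the total cost is of order $1/J$, and on the innermost
steps every direction perpendicular to some vector between $z$ and $w$ is dead.
The price is that each level also produces connecting steps, like the slanted
ones in the example, on which only the directions of the earlier levels are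
dead. The next lemma carries this out, and its part (iii) keeps account of the
connecting steps.

\begin{lemma}\label{lem:zigzag}
Let $\Gamma$ be a segment with vector $z$, let $w$ be linearly independent of
$z$, and let
\[
G=\{u\in S^1:\ (u\cdot z)(u\cdot w)\le0\}.
\]
For all $\rho,\tau>0$ there is a polygonal path in $N_\rho(\Gamma)$ from the
initial to the terminal point of $\Gamma$, made of finitely many segments, each
of which is either \emph{main} (its vector is a positive multiple of $w$) or
\emph{leftover} (its vector is a positive multiple of $z-w$), and there is a
compact set $D_\Lambda\subset S^1$ for each leftover $\Lambda$, such that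
\begin{itemize}
\item[(i)] the vectors of the leftovers sum to $z-w$;
\item[(ii)] $\Bigl|\bigcup_{M\ \mathrm{main}}(M+G)\ \cup\
\bigcup_{\Lambda}(\Lambda+D_\Lambda)\Bigr|<\tau$;
\item[(iii)] $\sum_{\Lambda:\,u\notin D_\Lambda}|v_\Lambda\cdot u|\le
|z\cdot u|+\tau$ for every $u\in G$.
\end{itemize}
\end{lemma}

By Lemma~\ref{lem:facts}(a), the integral over $u$ of the left side of (iii)
bounds the area swept along the leftovers by the directions that are still
alive, while $|z\cdot u|$ is the corresponding quantity for $\Gamma$. So (iii)
says that for $u\in G$ the unpaid cost has not grown, although the leftovers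
together may be longer than $\Gamma$.

\begin{proof}
\emph{The fan of vectors.} Fix an integer $J$ with
$(2\pi+1)|z-w|/J<\tau/2$. Put
\[
z(s)=z-s(z-w)=(1-s)z+sw,\qquad z_j=z(j/J),\qquad
G_j=\{u\in S^1:\ (u\cdot z_{j-1})(u\cdot z_j)\le0\}
\]
for $1\le j\le J$, with $z_0=z$. The vectors $z(s)$ are nonzero because $z,w$
are independent, and the sets $G_j$ are compact. For fixed $u$ the function
$s\mapsto u\cdot z(s)$ is affine, and it is not identically zero since $u$
cannot be perpendicular to both $z$ and $w$. Hence $u\in G$ if and only if this
function has a zero $s(u)\in[0,1]$, the zero is then unique, and $u\in G_j$ if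
and only if $s(u)\in[\frac{j-1}J,\frac jJ]$. So $G=\bigcup_jG_j$. A direction
in two of the $G_j$ is perpendicular to some $z_j$, so the overlaps are finite
and $\sum_j|G_j|\le2\pi$. For $u\in G_j$ the numbers $u\cdot z_{j-1}$ and
$u\cdot z_j$ have product at most zero, whence
\begin{equation}\label{eq:smalldot}
|u\cdot z_j|\le|u\cdot(z_{j-1}-z_j)|\le|z-w|/J\qquad(u\in G_j).
\end{equation}

\emph{The refinements.} Call $\Gamma$ the main segment of level $0$. At step
$j=1,\dots,J$, replace each main segment of level $j-1$, whose vector is
$\kappa z_{j-1}$ with $0<\kappa\le1$, by $n_j$ repetitions of a tooth that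
consists of the vector $\frac{\kappa}{n_j}z_j$, a main segment of level $j$,
followed by the vector $\frac{\kappa}{n_j}\frac{z-w}{J}$, a leftover created at
step $j$. Leftovers are never changed again. Since
$z_{j-1}=z_j+\frac{z-w}J$, each tooth starts and ends on the replaced segment
and the endpoints are preserved. The coefficients $\kappa$ at each level sum
to $1$. So the vectors of the main segments of level $j$ sum to $z_j$, and the
vectors of the leftovers created at step $j$ sum to $(z-w)/J$, which gives (i).
The main segments of the final path are those of level $J$, positive multiples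
of $z_J=w$. Every point of a tooth is within
$d_j=(|z_j|+|z-w|/J)/n_j$ of the starting point of the tooth, hence of the
replaced segment.

\emph{The scales.} Let $F_j$ be the compact set $\bigcup(M+G_j)$, the union
over the main segments $M$ of level $j$. By Lemma~\ref{lem:facts}(a)
and~\eqref{eq:smalldot},
$|F_j|\le\int_{G_j}|z_j\cdot u|\,du\le|G_j|\,|z-w|/J$. We choose
$n_1,\rho_1,n_2,\rho_2,\dots$ in this order: $n_j$ so large that
$d_j\le2^{-j}\min\{\rho,\rho_1,\dots,\rho_{j-1}\}$, and then, level $j$ being
built, $\rho_j>0$ so small that $|N_{\rho_j}(F_j)|<|F_j|+\frac{\tau}{2J}$,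
which is possible by Lemma~\ref{lem:facts}(b). Every segment that descends from
a main segment $M$ of level $j$ lies within $\sum_{i>j}d_i\le\rho_j$ of $M$,
and the whole path lies within $\sum_id_i\le\rho$ of $\Gamma$.

\emph{The dead sets.} For a leftover $\Lambda$ created at step $i$ put
$D_\Lambda=\bigcup_{j\le i-1}G_j$, which is empty for $i=1$. Such a $\Lambda$
descends from a main segment of each level $j\le i-1$, so
$\Lambda+G_j\subset N_{\rho_j}(F_j)$ for these $j$ by
Lemma~\ref{lem:facts}(c). A final main segment $M$ has level $J$ and descends
from a main segment of each level $j<J$, so $M+G_j\subset N_{\rho_j}(F_j)$ for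
all $j\le J$. The set in (ii) is therefore contained in
$\bigcup_jN_{\rho_j}(F_j)$, whose measure is less than
$2\pi|z-w|/J+\tau/2<\tau$.

\emph{The unpaid cost.} Let $u\in G$ and let $j$ be minimal with $u\in G_j$;
then $s(u)\ge\frac{j-1}J$. A leftover created at step $i$ has
$u\notin D_\Lambda$ exactly when $i\le j$. These leftovers are positive
multiples of $z-w$ with sum $\frac jJ(z-w)$. Moreover $u\cdot z(s(u))=0$ means
$u\cdot z=s(u)\,u\cdot(z-w)$. Hence the sum in (iii) equals
\[
\frac jJ\,|u\cdot(z-w)|\le\Bigl(s(u)+\frac1J\Bigr)|u\cdot(z-w)|
\le|u\cdot z|+\frac{|z-w|}{J}\le|u\cdot z|+\tau .\qedhere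
\]
\end{proof}

\section{Turning through a half-turn}\label{sec:iteration}

If $w$ points almost opposite to $z$, the vectors $z(s)$ turn through almost
$\pi$, and $G$ is all of $S^1$ except for two short antipodal arcs. To name
them, fix $\delta\in(0,\pi/8)$. For $\omega\in\mathbb{R}$ and $u\in S^1$ there
is a unique $x\in[0,\pi)$ with $u=\pm n(\omega-x)$ for one choice of sign; we
call $x$ the \emph{offset} of $u$ relative to $\omega$. For every $\gamma$,
\begin{equation}\label{eq:offset}
u\cdot e(\omega-\gamma)=\pm\cos(\pi/2-x+\gamma)=\pm\sin(x-\gamma),
\end{equation}
with the same sign; in particular $|u\cdot e(\omega)|=\sin x$. The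
\emph{windows} are
\[
W^+(\omega)=\{n(\omega-x):\ 0\le x\le2\delta\},\qquad
W(\omega)=W^+(\omega)\cup(-W^+(\omega)),
\]
so $W(\omega)$ is the set of directions with offset at most $2\delta$.

\begin{proposition}\label{prop:path}
Let $p\ne q$, $\varepsilon>0$, $\rho_0>0$ and $0<\delta<\pi/8$. There are a
polygonal path from $p$ to $q$ inside $N_{\rho_0}([p,q])$, with consecutive
segments $\Gamma_1,\dots,\Gamma_k$, and angles $\varphi_1,\dots,\varphi_k$ such
that
\[
\Bigl|\bigcup_{i=1}^k\bigl(\Gamma_i+(S^1\setminus W(\varphi_i))\bigr)\Bigr|
<\varepsilon .
\]
\end{proposition}

One application of Lemma~\ref{lem:zigzag} settles the main segments but leaves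
leftovers that are longer in total than the original segment and are turned by
a small angle $\eta$. Applying the lemma to them again, and so on, never
removes the leftovers; their total length even grows. Progress is measured
instead by the \emph{charge} of a direction $u$, the unpaid cost
$\sum|v_\Gamma\cdot u|$ over the remaining segments on which $u$ is alive. We
shall see that the charge essentially never increases once it is above a small
threshold. On the other hand, while the remaining segments turn through an
angle $\pi$, they are at some stage nearly perpendicular to $u$, and then the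
charge of $u$ is small for the trivial reason. After a half-turn all charges
are small, and the whole circle can be carried along what remains. For this to
work, the total length must stay bounded while $\eta\to0$. This is why $w$ is
taken short: with $|w|=a|z|$, each stage multiplies the length by at most
$1+a$, the number of stages is of order $1/a$, and the threshold is
proportional to $a$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[->,thick] (0,0)--(3,0) node[below]{$z$};
\draw[->,thick] (0,0)--(-1.149,0.964) node[above left]{$w$};
\draw[dashed] (3,0)--(-1.149,0.964);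
\draw[->,gray] (0,0)--(1.963,0.241);
\draw[->,gray] (0,0)--(0.926,0.482);
\draw[->,gray] (0,0)--(-0.112,0.723);
\node at (1.2,0.75) {$z(s)$};
\begin{scope}[shift={(5.6,0.3)}]
\draw[dotted,thick] (0,0) circle (1);
\draw[very thick] (90:1) arc (90:230:1);
\draw[very thick] (270:1) arc (270:410:1);
\draw[->] (0,0)--(0.65,0) node[below left]{$e(\omega)$};
\node at (68:1.4) {$W^+(\omega)$};
\node at (248:1.4) {$-W^+(\omega)$};
\end{scope}
\end{tikzpicture}
\caption{Left: the vectors $z(s)=(1-s)z+sw$ turn from $z=\ell e(\omega)$ to
$w=-a\ell e(\omega-2\delta)$ through the angle $\pi-2\delta$. Right: the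
directions perpendicular to some $z(s)$ (thick) fill the unit circle except for
two antipodal windows of length $2\delta$ (dotted).}
\label{fig:fan}
\end{figure}

\begin{proof}
\emph{Parameters.} Let $d=|q-p|$ and $M_\delta=\exp(1+2\pi/\sin2\delta)$. Fix
$a\in(0,1]$ with $4\pi aM_\delta d<\varepsilon/2$. Identifying the plane with
$\mathbb{C}$, define $\mu>0$ and $\eta\in(0,2\delta)$ by
\[
\mu e^{-i\eta}=1+ae^{-2i\delta};
\]
the argument of the right side lies strictly between the arguments $0$ and
$-2\delta$ of the two terms. We have $\mu^2=1+2a\cos2\delta+a^2\ge1$,
$\mu\le1+a\le2$, and $\mu\sin\eta=a\sin2\delta$. Therefore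
\begin{equation}\label{eq:eta}
\sin\eta\le a,\qquad \eta\ge\sin\eta\ge\tfrac12a\sin2\delta .
\end{equation}
Let $K=\lceil\pi/\eta\rceil$. Then
$aK\le a(\pi/\eta+1)\le2\pi/\sin2\delta+1$, and so
\begin{equation}\label{eq:growth}
\mu^K\le(1+a)^K\le e^{aK}\le M_\delta .
\end{equation}
Let $e(\omega_0)$ be the direction of $q-p$, and put $\omega_j=\omega_0-j\eta$
and $L_j=\mu^jd$ for $0\le j\le K$.

\emph{The lemma for one segment.} For a segment with vector $z=\ell e(\omega)$
we always take $w=-a\ell e(\omega-2\delta)$, which is independent of $z$; see
Figure~\ref{fig:fan}. Then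
\begin{equation}\label{eq:turn}
z-w=\ell e^{i\omega}(1+ae^{-2i\delta})=\mu\ell\,e(\omega-\eta).
\end{equation}
If $u$ has offset $x$ relative to $\omega$, then by~\eqref{eq:offset}
$(u\cdot z)(u\cdot w)=-a\ell^2\sin x\,\sin(x-2\delta)$. For $x\in[0,\pi)$ this
is at most zero exactly when $x=0$ or $x\ge2\delta$. So the set $G$ of
Lemma~\ref{lem:zigzag} depends only on $\omega$; we denote it by $G(\omega)$,
and
\begin{equation}\label{eq:window}
S^1\setminus W(\omega)\subset G(\omega).
\end{equation}

\emph{The stages.} For $j=0,\dots,K$ we construct a polygonal path from $p$ to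
$q$ inside the $(1-2^{-j})\rho_0$-neighborhood of $[p,q]$ whose segments are of
two kinds. A \emph{finished} segment $\Gamma$ carries an angle
$\varphi_\Gamma\in\{\omega_0,\dots,\omega_{j-1}\}$ and the dead set
$\Delta_\Gamma=G(\varphi_\Gamma)$. An \emph{active} segment $\Gamma$ is a
positive multiple of $e(\omega_j)$ and carries a compact dead set
$\Delta_\Gamma\subset S^1$; the active segments have total length $L_j$. The
compact set $T_j=\bigcup_\Gamma(\Gamma+\Delta_\Gamma)$, the union over all
segments of the path, satisfies $|T_j|<\varepsilon/2$. At stage $0$ the path
is the single active segment $[p,q]$ with empty dead set.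

Suppose stage $j<K$ is built and has $\nu_j$ active segments. Choose
$\rho\le2^{-j-1}\rho_0$ with $|N_\rho(T_j)|<\varepsilon/2$, and then $\tau_j>0$
with
\[
|N_\rho(T_j)|+\tau_j<\varepsilon/2,\qquad \tau_j\le ad/K .
\]
Apply Lemma~\ref{lem:zigzag} to every active segment $\Gamma$, with
$z=v_\Gamma$, with $w$ as above, and with $\rho$ and $\tau=\tau_j/\nu_j$. The
main segments become finished, with angle $\omega_j$. Each leftover $\Lambda$
of $\Gamma$ becomes active, with $\Delta_\Lambda=\Delta_\Gamma\cup D_\Lambda$.
By (i) and~\eqref{eq:turn}, the new active segments are positive multiples of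
$e(\omega_{j+1})$ of total length $\mu L_j=L_{j+1}$. The set $T_{j+1}$ is the
union of the sets coming from old finished segments, which lie in $T_j$; the
sets $\Lambda+\Delta_\Gamma$, which lie in $N_\rho(T_j)$ by
Lemma~\ref{lem:facts}(c); and the sets in part (ii) of the lemma, of total
measure less than $\tau_j$. So $|T_{j+1}|<\varepsilon/2$.

\emph{The charge.} Define, for stage $j$,
\[
P_j(u)=\sum_{\Gamma\ \mathrm{active},\ u\notin\Delta_\Gamma}|v_\Gamma\cdot u|
\qquad(u\in S^1).
\]
We claim that
\begin{equation}\label{eq:recursion}
P_{j+1}(u)\le\max\{P_j(u),\,aL_j\}+\tau_j\qquad(0\le j<K,\ u\in S^1).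
\end{equation}
A leftover $\Lambda$ of $\Gamma$ contributes to $P_{j+1}(u)$ only if
$u\notin\Delta_\Gamma$ and $u\notin D_\Lambda$. If $u\in G(\omega_j)$, part
(iii) of the lemma, summed over the active $\Gamma$ with
$u\notin\Delta_\Gamma$, gives $P_{j+1}(u)\le P_j(u)+\tau_j$. Now let
$u\notin G(\omega_j)$, and let $\Gamma$ be active with vector $z$ of length
$\ell$. The leftovers of $\Gamma$ are positive multiples of $z-w$ with sum
$z-w$, so they contribute at most $|u\cdot z-u\cdot w|$. The numbers
$u\cdot z$ and $u\cdot w$ have the same sign, so
\[
|u\cdot z-u\cdot w|\le\max\{|u\cdot z|,|u\cdot w|\}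
\le\ell\,\max\{|u\cdot e(\omega_j)|,\,a\}.
\]
Let $\ell(u)\le L_j$ be the total length of the active $\Gamma$ with
$u\notin\Delta_\Gamma$. All of them are parallel to $e(\omega_j)$, so
$P_j(u)=\ell(u)|u\cdot e(\omega_j)|$, and summing gives
$P_{j+1}(u)\le\max\{P_j(u),a\ell(u)\}$. This proves~\eqref{eq:recursion}.

Fix $u$, let $x_0\in[0,\pi)$ be its offset relative to $\omega_0$, and let
$j^*=\lfloor x_0/\eta\rfloor$. Then $j^*\le K-1$ because $x_0/\eta<K$. By~\eqref{eq:offset},
$|u\cdot e(\omega_{j^*})|=\sin(x_0-j^*\eta)$ with $0\le x_0-j^*\eta<\eta<\pi/4$.
Using~\eqref{eq:eta} and $\mu\ge1$ we get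
\[
P_{j^*}(u)\le L_{j^*}\sin\eta\le aL_K .
\]
At later stages the active segments turn away from the perpendicular to $u$,
but the charge stays small: by~\eqref{eq:recursion} and induction,
$P_j(u)\le aL_K+\sum_{i<j}\tau_i$ for $j^*\le j\le K$. With
$\sum_{i<K}\tau_i\le ad\le aL_K$ and~\eqref{eq:growth} we obtain
\[
P_K(u)\le2aL_K\le2aM_\delta d\quad(u\in S^1),\qquad
\int_{S^1}P_K(u)\,du\le4\pi aM_\delta d<\varepsilon/2 .
\]

\emph{The final path.} Take the path of stage $K$, which lies in
$N_{\rho_0}([p,q])$, and give its active segments an arbitrary angle. For a
finished segment $\Gamma$,~\eqref{eq:window} gives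
$\Gamma+(S^1\setminus W(\varphi_\Gamma))\subset\Gamma+\Delta_\Gamma\subset T_K$.
For an active segment, even
$\Gamma+S^1\subset T_K\cup(\Gamma+(S^1\setminus\Delta_\Gamma))$, and by
Lemma~\ref{lem:facts}(a) the sets $\Gamma+(S^1\setminus\Delta_\Gamma)$ have
total measure at most $\int_{S^1}P_K\,du$. The set in the proposition has
measure at most $|T_K|+\int_{S^1}P_K\,du<\varepsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:construction}]
The set $S^1\setminus(E\cup(-E))$ is nonempty, symmetric, and open because $E$
is compact. So there are $\psi_0$ and $\delta\in(0,\pi/8)$ such that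
$\pm n(\psi)\notin E$ whenever $|\psi-\psi_0|\le\delta$. For an angle $\varphi$
put $\theta=\varphi-\delta-\psi_0$. If $0\le x\le2\delta$, then
$R_{-\theta}(\pm n(\varphi-x))=\pm n(\psi_0+\delta-x)\notin E$. Hence
$R_\theta E\subset S^1\setminus W(\varphi)$.

Let $\phi_0,\phi_1$ be given, with centers $p=\phi_0(0)$ and $q=\phi_1(0)$, and
let $\varepsilon>0$. If $p=q$, rotate. If $p\ne q$, take the path of
Proposition~\ref{prop:path} for this $\delta$ and $\rho_0=1$. Move the center
along $\Gamma_i$ with the constant orientation
$\theta_i=\varphi_i-\delta-\psi_0$, and rotate about the center at $p$, at each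
vertex and at $q$ to reach the orientation that is required next. The swept set
is contained in the union of
$\bigcup_i(\Gamma_i+(S^1\setminus W(\varphi_i)))$ with finitely many circles,
so its area is less than $\varepsilon$.
\end{proof}

\begin{remark}
Proposition~\ref{prop:path} cannot hold with a single window $W^+(\varphi_i)$
in place of the pair $W(\varphi_i)$: a closed semicircle can be turned to miss
$W^+(\varphi_i)$, so the proof above would move it in arbitrarily small area,
against Theorem~\ref{thm:lower}.
\end{remark}

\section{The cost of moving a long arc}\label{sec:sharp}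

Let $E\subsetneq S^1$ be compact with $E\cup(-E)=S^1$. The number $m(d)$
depends only on $E$ and $d$: an orientation-preserving isometry of the plane
takes any pair of centers at distance $d$ to any other, and the orientations at
the two ends can be adjusted by free rotations.

For a semicircle the upper bound $m(d)\le2d$ is immediate: carry it as
$H=\{u:u\cdot v\ge0\}$ along the segment with vector $v=q-p$; by
Lemma~\ref{lem:facts}(a) the area is at most $\int_H v\cdot u\,du=2d$. For the
whole circle it is false, since Example~\ref{ex:circle} and
Lemma~\ref{lem:lambda} give the lower bound $2\lambda(d)\ge4d-d^3/3$ for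
$d\le2$. The point of Theorem~\ref{thm:sharp} is that an arbitrarily small gap
brings the cost down to that of the semicircle. With one gap we can avoid only
one of the two windows on each segment of the path of
Proposition~\ref{prop:path}. We always avoid the one that faces backward; the
others then lie in a fixed, slightly enlarged semicircle and are paid for once.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
\emph{Upper bound.} For $d=0$ rotate. Let $v=q-p$ with $|v|=d>0$. Since $E$ is
compact and $E\ne S^1$, there are $\psi_0$ and $\delta_0\in(0,\pi/8)$ with
$n(\psi)\notin E$ for $|\psi-\psi_0|\le\delta_0$. Let $0<\delta\le\delta_0$ and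
$\varepsilon,\rho_0>0$, and take the path of Proposition~\ref{prop:path}. The
arc $W^+(\varphi_i)$ has midpoint $n(\varphi_i-\delta)$ and half-length
$\delta$. Choose $\sigma_i\in\{1,-1\}$ with
$\sigma_i\,n(\varphi_i-\delta)\cdot v\le0$, and choose $\theta_i$ such that
$R_{\theta_i}n(\psi_0)=\sigma_in(\varphi_i-\delta)$. Then $R_{\theta_i}E$
misses $\sigma_iW^+(\varphi_i)$, and so
\[
R_{\theta_i}E\subset(S^1\setminus W(\varphi_i))\cup(-\sigma_iW^+(\varphi_i)).
\]
The midpoint of $-\sigma_iW^+(\varphi_i)$ makes an angle at most $\pi/2$ with
$v$, so this arc lies in
$H_\delta=\{u\in S^1:\angle(u,v)\le\pi/2+\delta\}$. Move along $\Gamma_i$ with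
orientation $\theta_i$ and rotate at the vertices and at the ends. Apart from
finitely many circles, the swept set lies in the union of a set of measure less
than $\varepsilon$ and of
$\bigcup_i(\Gamma_i+H_\delta)\subset N_{\rho_0}([p,q]+H_\delta)$. Letting
$\varepsilon,\rho_0\to0$ with $\delta$ fixed and using
Lemma~\ref{lem:facts}(b) and~(a), we get
\[
m(d)\le|[p,q]+H_\delta|\le d\int_{-\pi/2-\delta}^{\pi/2+\delta}|\cos y|\,dy
=2d+2d(1-\cos\delta).
\]
Now let $\delta\to0$.

\emph{Lower bound.} The inequality $m(d)\ge\lambda(d)$ is
Theorem~\ref{thm:lower}. It is bounded by $\pi$, so for large $d$ we apply the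
theorem repeatedly, using that it locates the swept area in a disk of radius
$3$. Let $k=\lfloor d/6\rfloor$ and $t_j=\min\{t:|c(t)-p|=6j\}$ for
$0\le j\le k$. These times exist and increase, because $|c(t)-p|$ is
continuous, starts at $0$ and ends at $d\ge6k$. For $i\neq j$ we have
$|c(t_i)-c(t_j)|\ge6|i-j|\ge6$. For $j<k$, Theorem~\ref{thm:lower} applied to
the motion on $[t_j,t_{j+1}]$, whose center is displaced by at least $6\ge2$,
gives $|A\cap B(c(t_j),3)|\ge\pi$. The open disks $B(c(t_j),3)$ are pairwise
disjoint, so $|A|\ge\pi k$.

The statement for $d\to0$ follows from the two bounds and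
Lemma~\ref{lem:lambda}.
\end{proof}

\section{Closed connected sets}\label{sec:connected}

\begin{lemma}\label{lem:halfline}
A motion that takes a half-line to a position with a different direction sweeps
infinite area.
\end{lemma}

\begin{proof}
At time $t$ the half-line is $\{b(t)+se(\theta(t)):s\ge0\}$ with $b$ and
$\theta$ continuous and $\theta(0)\ne\theta(1)$; reversing time if necessary,
let $\theta(0)<\theta(1)$. Choose $M$ with $|b(t)|\le M$ for all $t$, and
$\gamma\in(0,\pi/2)$ such that $I=[\theta(0)+\gamma,\theta(1)-\gamma]$ has
positive length. Let $x=\varrho\,e(\omega)$ with $\omega\in I$ and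
$\varrho>M/\sin\gamma$. Seen from any point of the closed disk of radius $M$
about the origin, $x$ has a direction within $\arcsin(M/\varrho)<\gamma$ of
$e(\omega)$. So $x-b(t)$ is a positive multiple of $e(\omega+h(t))$ with $h$
continuous and $|h|<\gamma$. The continuous function $\omega+h(t)-\theta(t)$ is
positive at $t=0$ and negative at $t=1$, so it vanishes at some $t$, and then
$x$ lies on the half-line. The set of such points $x$ contains a sector minus a
bounded set, which has infinite area.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:connected}]
Let $E$ be nonempty, closed, connected, different from $\mathbb{R}^2$, with the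
strong Kakeya property. A nonempty set that is invariant under all
translations is the plane, so $E$ has two distinct positions, and hence it has
the Kakeya property; this is where $E\ne\mathbb{R}^2$ is needed. By the theorem
of Cs\"ornyei, H\'era and Laczkovich, $E$ lies in a line or in a circle. So $E$
is a point, a segment, a half-line, a line, a non-complete arc, or a whole
circle. A half-line is excluded by Lemma~\ref{lem:halfline}. A line is excluded
as well: a motion between two non-parallel positions takes a half-line
contained in it to a position with a different direction. Whole circles and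
arcs of angle at least $\pi$ are excluded by Theorem~\ref{thm:lower}.

Conversely, a point can be moved along a segment, sweeping area $0$; segments
have the strong Kakeya property by Davies' theorem; and arcs of angle less than
$\pi$ have it by Corollary~\ref{cor:arcs}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kok}
M\'ark K\"ok\'enyesi,
\emph{Simultaneous rotation of infinitely many parallel line segments},
arXiv:2411.11083 (2024).

\end{thebibliography}
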